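\title{Token Jumping Is W[1]-Hard on Graphs of Bounded Cliquewidth and Twinwidth}

\begin{abstract}
We study the reconfiguration of independent sets of size $k$ under token jumping, parameterized by $k$. The problem is W[1]-hard on graphs of linear cliquewidth at most $10$ and on graphs of twinwidth at most $7$, with the clique expression or the contraction sequence given in the input. Moreover, the problem on all graphs reduces in polynomial time to the problem on these graphs, with $k$ replaced by $2k+3$. The reduction replaces arbitrary adjacencies by a clock: pairs of tokens walk in step along the complements of long trees, and five extra vertices test one forbidden pair at a time. On graphs of bounded shrub-depth, given with a tree-model, the problem is fixed-parameter tractable.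
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{independent set} of a graph $G$ is a set of pairwise non-adjacent vertices, and we view it as a set of tokens placed on its vertices. A \emph{token jump} removes one token from its vertex and places it on any other vertex that holds no token; the two vertices need not be adjacent. The problem \textsc{Independent Set Reconfiguration under Token Jumping} (\textsc{ISR-TJ}) takes a graph $G$, an integer $k$ and two independent sets $I_s,I_t$ of size $k$. It asks for a sequence $I_s=I_0,I_1,\dots,I_\ell=I_t$ of independent sets of size $k$ in which each set is obtained from the previous one by a jump, that is, $|I_q\setminus I_{q+1}|=|I_{q+1}\setminus I_q|=1$ for all $q$. If such a sequence exists, $I_t$ is \emph{reachable} from $I_s$. We write $n=|V(G)|$ and assume $k\ge1$, the case $k=0$ being trivial.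

There are at most $n^k$ sets of $k$ vertices, so a graph search decides the problem in time $n^{O(k)}$. The question is when $k$ can be removed from the exponent. Parameterized by $k$, \textsc{ISR-TJ} is W[1]-hard on general graphs. It is fixed-parameter tractable on $K_{h,h}$-free graphs for every fixed $h$, and hence on degenerate and on nowhere dense classes. These classes exclude large complete bipartite subgraphs. Cliquewidth and twinwidth, recalled in Section~\ref{sec:prelim}, allow dense graphs; they require instead that the graph can be assembled, or collapsed, while its vertices fall into groups that behave almost alike. Every class of bounded cliquewidth has bounded twinwidth. The survey of Bousquet, Mouawad, Nishimura and Siebertz~\cite{BMNS} poses the following question.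

\begin{quote}
Is \textsc{ISR-TJ}, parameterized by $k$, fixed-parameter tractable on graphs of bounded cliquewidth and, more generally, of bounded twinwidth?
\end{quote}

An instance of cliquewidth at most $c$ comes with a clique expression of width at most $c$, and an instance of twinwidth at most $c$ comes with a contraction sequence of width at most $c$. A positive answer means that for each fixed $c$ there is an algorithm with running time $f(k)\,n^{O(1)}$, where $f$ is computable; both $f$ and the polynomial may depend on $c$.

\subsection*{Why one would guess yes}
Let $G$ be $K_{k,k}$ with sides $I_s$ and $I_t$, together with $j$ isolated vertices. An independent set cannot meet both sides, so just before the first jump onto $I_t$ the other $k-1$ tokens sit on isolated vertices. Conversely, with $k-1$ isolated vertices one can park $k-1$ tokens, jump the last token across, and bring the others in. So the answer is yes exactly when $j\ge k-1$, and further isolated vertices change nothing. The same happens in any graph. If $k+1$ vertices outside $I_s\cup I_t$ have the same neighborhood, one of them can be deleted: whenever a token jumps onto one of these copies, there are only $k-1$ other tokens, so it can be sent to a free copy among the first $k$. A graph of bounded cliquewidth is built from boundedly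 many groups of similar vertices, so one would expect that some rule of this kind shrinks every instance to a size bounded in terms of $k$. This is correct when the construction of the graph has bounded depth (Theorem~\ref{thm:shrub}). In general it is wrong.

\subsection*{Results}
An instance of \textsc{Clique} is a graph $F$ with an integer $k$, $1\le k\le |V(F)|$, and asks for $k$ pairwise adjacent vertices.

\begin{theorem}\label{thm:clique}
There is a polynomial-time algorithm that maps an instance $(F,k)$ of \textsc{Clique} to an equivalent instance $(G,2k+3,I_s,I_t)$ of \textsc{ISR-TJ}, and also outputs a linear clique expression of $G$ of width at most $10$ and a contraction sequence of $G$ of width at most $7$. Consequently, on graphs of cliquewidth at most $c$ for any fixed $c\ge10$, and on graphs of twinwidth at most $c$ for any fixed $c\ge7$, \textsc{ISR-TJ} parameterized by $k$ is W[1]-hard, so it is not fixed-parameter tractable unless $\mathrm{FPT}=\mathrm{W}[1]$. Under the Exponential Time Hypothesis it has no algorithm with running time $f(k)\,n^{o(k)}$ on these classes.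
\end{theorem}

So the answer to both parts of the question is no unless $\mathrm{FPT}=\mathrm{W}[1]$, and under the Exponential Time Hypothesis the graph search above is essentially optimal. In fact the width bounds do not help at all.

\begin{theorem}\label{thm:all}
There is a polynomial-time algorithm that maps an instance $(F,k,A,B)$ of \textsc{ISR-TJ} on an arbitrary graph $F$ to an equivalent instance $(G,2k+3,I_s,I_t)$ of \textsc{ISR-TJ}, and also outputs a linear clique expression of $G$ of width at most $10$ and a contraction sequence of $G$ of width at most $7$. Hence for every $c\ge10$ (respectively $c\ge7$), \textsc{ISR-TJ} on graphs of cliquewidth (respectively twinwidth) at most $c$ is fixed-parameter tractable if and only if \textsc{ISR-TJ} on all graphs is.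
\end{theorem}

For the positive counterpart, a \emph{tree-model} of $G$ with $m$ labels and depth $d$ is a rooted tree whose leaves are the vertices of $G$, all at depth $d$ and each carrying a label from $[m]=\{1,\dots,m\}$, such that the adjacency of two vertices depends only on their labels and on the depth of their least common ancestor. Bounding $m$ and $d$ gives the classes of bounded shrub-depth.

\begin{theorem}\label{thm:shrub}
Fix $m$ and $d$. An instance of \textsc{ISR-TJ} on a graph $G$ given with a tree-model with $m$ labels and depth $d$ can be reduced in polynomial time to an equivalent instance on an induced subgraph of $G$ with at most $g(k,m,d)$ vertices, for a computable function $g$. So \textsc{ISR-TJ} is fixed-parameter tractable on such inputs.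
\end{theorem}

\subsection*{The idea of the hardness proof}
A hard instance on a general graph uses an arbitrary pattern of edges between the positions of one token and those of another. We simulate such a pattern without wiring it in. Two things are cheap in both width measures: complements of simple trees, and a constant number of vertices with arbitrary neighborhoods. In the complement of a tree, two tokens occupy an edge of the tree, and they can only walk from an edge to an incident edge. A long path therefore stores a value (which path the tokens are on) and a time (how far along they are). Five extra vertices with one token among them keep all walks in step and, at prescribed times, test one forbidden combination of values. A value can change only at one point of its walk, and between the points for two different values every combination is tested.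

Section~\ref{sec:bcr} reduces Theorems~\ref{thm:clique} and~\ref{thm:all} to one statement about a constraint problem, Proposition~\ref{prop:main}, which is proved in Sections~\ref{sec:graph}--\ref{sec:width}. Section~\ref{sec:shrub} proves Theorem~\ref{thm:shrub}.

\section{Width measures and complexity notions}\label{sec:prelim}

\subsection*{Cliquewidth}
A \emph{clique expression of width $c$} builds a graph whose vertices carry labels from $[c]$ by four operations: create a single vertex with a given label; take the disjoint union of two graphs already built; \emph{join} two distinct labels $a,b$, which adds all edges between vertices labeled $a$ and vertices labeled $b$; and \emph{relabel} all vertices labeled $a$ to $b$. The cliquewidth of $G$ is the least width of an expression that builds $G$. An expression is \emph{linear} if in every union one of the two graphs is a single newly created vertex. Vertices that share a label are treated alike by all later operations, so they receive the same neighbors among the vertices added later.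

\subsection*{Twinwidth}
Two disjoint vertex sets are \emph{homogeneous} if all pairs between them are edges or none is. A \emph{contraction sequence} of $G$ is a sequence of partitions of $V(G)$ that starts with the partition into singletons, ends with a single part, and passes from each partition to the next by merging two parts. Within a partition, two parts are \emph{red neighbors} if they are not homogeneous. The \emph{width} of the sequence is the largest number of red neighbors of a part in any of its partitions, and the twinwidth of $G$ is the least width of a contraction sequence. This is the usual definition by contracting pairs of vertices and coloring the conflicting edges red, read on the sets of vertices contracted so far. Two singletons are never red neighbors.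

\subsection*{Parameterized complexity}
A parameterized problem is \emph{fixed-parameter tractable}, or in FPT, if it can be solved in time $f(k)\,n^{O(1)}$ for a computable $f$. A polynomial-time reduction whose new parameter is bounded by a computable function of the old one is a parameterized reduction; it transfers membership in FPT from the target to the source, and W[1]-hardness from the source to the target. A W[1]-hard problem is not in FPT unless $\mathrm{FPT}=\mathrm{W}[1]$. By a theorem of Downey and Fellows, \textsc{Clique} parameterized by $k$ is W[1]-complete. The \emph{Exponential Time Hypothesis} (ETH) states that for some $\delta>0$, \textsc{3-Sat} on $\nu$ variables cannot be solved in time $O(2^{\delta\nu})$. Under ETH, \textsc{Clique} has no algorithm with running time $f(k)\,|V(F)|^{o(k)}$, by Chen, Huang, Kanj and Xia~\cite{CHKX}.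

\section{Reconfiguration under binary constraints}\label{sec:bcr}

It is convenient to separate what has to be simulated from the graph that simulates it. An instance of \emph{binary constraint reconfiguration} (BCR) consists of variables $x_1,\dots,x_N$ with finite domains $X_1,\dots,X_N$, a list $f_1,\dots,f_M$ of \emph{forbidden pairs}, and two valid assignments $\sigma^s,\sigma^t$. A forbidden pair has the form $\{(i,a),(j,a')\}$ with $i\ne j$, $a\in X_i$, $a'\in X_j$. An assignment $\sigma=(\sigma_1,\dots,\sigma_N)\in X_1\times\dots\times X_N$ \emph{contains} this pair if $\sigma_i=a$ and $\sigma_j=a'$, and $\sigma$ is \emph{valid} if it contains no forbidden pair. A step changes the value of one variable. The question is whether $\sigma^t$ is reachable from $\sigma^s$ by steps through valid assignments. Domains and forbidden pairs are listed explicitly in the input.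

\begin{proposition}\label{prop:main}
Given an instance of BCR with $N\ge2$ variables and $M\ge1$ forbidden pairs, one can construct in polynomial time an equivalent instance $(G,2N+1,I_s,I_t)$ of \textsc{ISR-TJ}, together with a linear clique expression of $G$ of width at most $10$ and a contraction sequence of $G$ of width at most $7$.
\end{proposition}

The hypotheses exclude only the instances without forbidden pairs, which are trivial; $M\ge1$ already forces $N\ge2$. We now derive the two hardness theorems. In both, $k$ variables range over the vertices of $F$, and one more variable with two values acts as a gate: it can flip only at a moment when the other variables are in a desired state.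

\begin{proof}[Proof of Theorem~\ref{thm:clique}]
Let $(F,k)$ be an instance of \textsc{Clique}. Take variables $x_1,\dots,x_k$ with domain $V(F)\cup\{\bot_0,\bot_1\}$ and a variable $y$ with domain $\{0,1\}$. Forbid
\begin{itemize}
\item $x_i=\bot_1$ together with $y=0$, and $x_i=\bot_0$ together with $y=1$, for all $i$;
\item $x_i=u$ together with $x_j=w$, for $i\ne j$ and $u,w\in V(F)$ with $u=w$ or $uw\notin E(F)$.
\end{itemize}
Let $\sigma^s$ set all $x_i=\bot_0$ and $y=0$, and let $\sigma^t$ set all $x_i=\bot_1$ and $y=1$. Both are valid.

If $\sigma^t$ is reachable, some step changes $y$ from $0$ to $1$ and leaves the $x_i$ fixed. Validity before the step excludes the value $\bot_1$, and validity after it excludes $\bot_0$. So the $x_i$ are $k$ distinct pairwise adjacent vertices of $F$. Conversely, given a clique $\{u_1,\dots,u_k\}$, set $x_i=u_i$ for $i=1,\dots,k$ in turn, change $y$ to $1$, and set the $x_i$ to $\bot_1$ in turn. While $y=0$ no $x_i$ equals $\bot_1$, while $y=1$ no $x_i$ equals $\bot_0$, and the vertex values are always distinct vertices of the clique, so all assignments are valid.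

Proposition~\ref{prop:main} with $N=k+1$ gives an equivalent instance of \textsc{ISR-TJ} with $2(k+1)+1=2k+3$ tokens and the two decompositions. This is a parameterized reduction from \textsc{Clique}, and the decompositions have width at most $c$ for all $c\ge10$ and $c\ge7$, respectively; W[1]-hardness follows. Since $k\le|V(F)|$, the graph $G$ has $n=|V(F)|^{O(1)}$ vertices. An algorithm for \textsc{ISR-TJ} with running time $f(k')\,n^{o(k')}$, run with $k'=2k+3$, would thus solve \textsc{Clique} in time $f(2k+3)\,|V(F)|^{o(k)}$, which contradicts ETH by~\cite{CHKX}.
\end{proof}

For Theorem~\ref{thm:all} the variables record the positions of the tokens. The difficulty is that variables have names and tokens do not, so an enumeration of $B$ cannot serve as the target. For example, if $F$ consists of two isolated vertices $u,w$ and $A=B=\{u,w\}$, the assignment $(u,w)$ admits no step to another assignment with distinct values, and $(w,u)$ is not reachable from it. The gate removes the order.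

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $(F,k,A,B)$ be an instance of \textsc{ISR-TJ}. Take variables $x_1,\dots,x_k$ with domain $V(F)\cup\{\bot\}$ and a variable $y$ with domain $\{\mathrm{run},\mathrm{done}\}$. Forbid
\begin{itemize}
\item $x_i=\bot$ together with $y=\mathrm{run}$, for all $i$;
\item $x_i=u$ together with $y=\mathrm{done}$, for all $i$ and $u\in V(F)\setminus B$;
\item $x_i=u$ together with $x_j=w$, for $i\neq j$ and $u,w\in V(F)$ with $u=w$ or $uw\in E(F)$.
\end{itemize}
In $\sigma^s$ the $x_i$ enumerate $A$ and $y=\mathrm{run}$; in $\sigma^t$ all $x_i=\bot$ and $y=\mathrm{done}$. Both are valid.

Suppose $B$ is reachable from $A$ in $F$. Keep $y=\mathrm{run}$ and follow the jumps: a jump from $u$ to $w$ changes the variable with value $u$ to $w$. The $x_i$ always enumerate an independent set, and at the end they enumerate $B$ in some order. Now change $y$ to $\mathrm{done}$ and set the $x_i$ to $\bot$ in turn; the values stay in $B\cup\{\bot\}$, so these assignments are valid too.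

Conversely, suppose $\sigma^t$ is reachable, and consider the first step that changes $y$. Before it, $y=\mathrm{run}$, so the $x_i$ are $k$ distinct pairwise non-adjacent vertices, and each step that changes one $x_i$ is a token jump between independent sets of size $k$. Right after it, the $x_i$ are the same $k$ distinct vertices and all lie in $B$, so they enumerate $B$. Hence $B$ is reachable from $A$.

Proposition~\ref{prop:main} with $N=k+1$ gives the instance and the decompositions. An FPT algorithm for bounded width, composed with this reduction, is an FPT algorithm for all graphs. In the other direction, an FPT algorithm for all graphs applies to the restricted inputs by ignoring the given expression or sequence.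
\end{proof}

\section{The graph $G$}\label{sec:graph}

Fix an instance of BCR as in Proposition~\ref{prop:main}. The graph $G$ consists of one \emph{selector} for each variable and a \emph{hub} of five vertices. Every selector vertex has a depth between $0$ and $L$, and the events of the simulation are placed along this common axis at the depths
\begin{equation}\label{eq:depths}
D_i=4M(i-1)+2,\qquad L=D_N+2,\qquad d(b,r)=4M(b-1)+4r,
\end{equation}
for $i\in[N]$, $b\in[N-1]$, $r\in[M]$. The variable $x_i$ will change its value at depth $D_i$, and the pair $f_r$ will be tested at the \emph{test depths} $d(b,r)$. All $D_i$ are congruent to $2$ modulo $4$. The test depths are distinct positive multiples of $4$, and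
\begin{equation}\label{eq:block}
D_b+2\le d(b,r)\le D_{b+1}-2\qquad(r\in[M]),
\end{equation}
because $d(b,1)=D_b+2$ and $d(b,M)=4Mb=D_{b+1}-2$. Thus between $D_b$ and $D_{b+1}$ lies one test depth for every forbidden pair.

\subsection{Selectors: storing a value}
In the complement of a tree $\Gamma$, the independent sets are the cliques of $\Gamma$. They have at most two vertices, and those with two vertices are the edges of $\Gamma$. A jump between two of them keeps one endpoint, so two tokens can only move from an edge of $\Gamma$ to an incident edge. We want the edge to encode a value of $x_i$ that persists along the walk and can change at one place only.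

For $i\in[N]$, take disjoint paths $p_i(v,0),p_i(v,1),\dots,p_i(v,L)$, one for each $v\in X_i$, and identify the vertices $p_i(v,D_i)$, $v\in X_i$, into a single vertex $c_i$, the \emph{center}. The result is a tree $\Gamma_i$ with vertex set $V_i$. The vertex $p_i(v,d)$ has \emph{depth} $d$. The edges of $\Gamma_i$ are
\[
\varepsilon_i(v,e)=\{p_i(v,e),p_i(v,e+1)\},\qquad v\in X_i,\quad 0\le e\le L-1 .
\]
They are pairwise distinct, since each has an endpoint other than $c_i$, which determines $v$, and the two depths determine $e$. We call $v$ the \emph{value} and $e$ the \emph{level} of the edge. Paths with different values meet only in $c_i$, and the edges at $c_i$ are those of level $D_i-1$ or $D_i$. This gives the following fact.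

\begin{lemma}\label{lem:incident}
If distinct edges $\varepsilon_i(v,e)$ and $\varepsilon_i(v',e')$ share an endpoint, then $|e-e'|\le1$. If moreover $v\ne v'$, then $e,e'\in\{D_i-1,D_i\}$.
\end{lemma}

In $G$, the set $V_i$ induces the \emph{complement} of $\Gamma_i$, and there are no edges between $V_i$ and $V_j$ for $i\ne j$.

\subsection{The hub: keeping time}
So far the selectors are independent of each other. To compare two values at a given depth, all selectors must be at that depth at once. A constant number of vertices cannot know the common depth, but they can know it modulo $4$, and this suffices because levels change by at most one per jump.

The hub is a clique $H=\{h_0,h_1,h_2,h_A,h_B\}$ in $G$. Its vertices have \emph{residues} $\rho(h_0)=0$, $\rho(h_1)=1$, $\rho(h_2)=2$, $\rho(h_A)=\rho(h_B)=3$. Each $h\in H$ is adjacent to all selector vertices of depth congruent to $\rho(h)-1$ modulo $4$. A token on $h$ thus places a wall at every fourth depth, and each selector is confined to the three depths, that is, two levels, between consecutive walls.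

\subsection{Marks: testing a forbidden pair}
An edge from a hub vertex can forbid one value of one variable, whereas a forbidden pair excludes only the conjunction of two values. The negation of a conjunction is a choice, and this is the reason for having two hub vertices of residue $3$: to pass the residue $3$, the hub token must choose $h_A$, which objects to the first value, or $h_B$, which objects to the second.

For $b\in[N-1]$ and $r\in[M]$, write $f_r=\{(i,a),(j,a')\}$ with $i<j$, and let $d=d(b,r)$. Mark $p_i(a,d)$ with $\alpha$ and $p_j(a',d)$ with $\beta$. Since $d\not\equiv2\pmod 4$, these vertices are not centers, so each lies on the path of one value only. Every test depth carries exactly one $\alpha$ and one $\beta$, and no other depth carries a mark. Make $h_A$ adjacent to all $\alpha$-marked vertices and $h_B$ adjacent to all $\beta$-marked vertices.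

This completes $G$: its vertex set is $H\cup V_1\cup\dots\cup V_N$, and it has no edges other than those listed. It has at most $5+(L+1)\sum_i|X_i|$ vertices and is constructed in polynomial time. Put
\[
I_s=\{h_0\}\cup\bigcup_{i}\varepsilon_i(\sigma^s_i,0),\qquad I_t=\{h_0\}\cup\bigcup_{i}\varepsilon_i(\sigma^t_i,0).
\]

\subsection{Configurations}
A \emph{configuration} is an independent set of $G$ of size $2N+1$. This size is chosen so that no token can leave its part of the graph.

\begin{lemma}\label{lem:config}
The configurations are exactly the sets $I=\{h\}\cup\bigcup_i\varepsilon_i$ with $h\in H$ and $\varepsilon_i\in E(\Gamma_i)$ such that
\begin{enumerate}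
\item[(a)] the level $e_i$ of $\varepsilon_i$ is congruent to $\rho(h)$ or $\rho(h)+1$ modulo $4$, for every $i$;
\item[(b)] $I$ has no $\alpha$-marked vertex if $h=h_A$, and no $\beta$-marked vertex if $h=h_B$.
\end{enumerate}
A jump between configurations either replaces $h$ by another hub vertex (a \emph{hub jump}) or replaces one $\varepsilon_i$ by another edge of $\Gamma_i$ that shares an endpoint with it (a \emph{jump in selector $i$}).
\end{lemma}

\begin{proof}
An independent set has at most one vertex in the clique $H$, and it meets $V_i$ in a clique of the tree $\Gamma_i$, hence in at most two vertices. Size $2N+1$ forces one vertex $h\in H$ and the two ends of an edge $\varepsilon_i$ in each $V_i$. As there are no edges between selectors, such a set is independent if and only if $h$ has no neighbor in it. The ends of $\varepsilon_i$ have depths $e_i$ and $e_i+1$. They avoid the residue $\rho(h)-1$ if and only if $e_i\not\equiv\rho(h)-1$ and $e_i\not\equiv\rho(h)-2$, which is (a). The edges to marked vertices give (b). Finally, all configurations have the same number of vertices in $H$ and in each $V_i$, so the jumping token lands in the part that it left.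
\end{proof}

In particular, $I_s$ and $I_t$ are configurations. For a configuration $I$, let $\sigma(I)$ be the assignment in which $x_i$ is the value of $\varepsilon_i$; so $\sigma(I_s)=\sigma^s$ and $\sigma(I_t)=\sigma^t$.

\subsection{Two variables and one forbidden pair}\label{sec:example}
Let $X_1=X_2=\{0,1\}$, let the only forbidden pair be $x_1=1$ with $x_2=0$, and let $\sigma^s=(0,0)$, $\sigma^t=(1,1)$. The BCR instance is solved by changing $x_2$ first, and changing $x_1$ first is not allowed. Here $D_1=2$, $D_2=6$, $L=8$, and the only test depth is $4$; see Figure~\ref{fig:example}. There are five tokens. We write $(h;e_1,e_2)$ for the hub vertex and the two levels.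

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.62cm,
  vx/.style={circle,draw,fill=white,inner sep=1.8pt},
  tk/.style={circle,draw,fill=black,inner sep=1.8pt}]
\draw (0,5.4)--(1,5.4)--(2,4.7)--(3,5.4)--(8,5.4);
\draw (0,4)--(1,4)--(2,4.7)--(3,4)--(8,4);
\draw (0,2.6)--(5,2.6)--(6,1.9)--(7,2.6)--(8,2.6);
\draw (0,1.2)--(5,1.2)--(6,1.9)--(7,1.2)--(8,1.2);
\foreach \x in {0,1,3,4,5,6,7,8}{\node[vx] at (\x,5.4){}; \node[vx] at (\x,4){};}
\foreach \x in {0,1,2,3,4,5,7,8}{\node[vx] at (\x,2.6){}; \node[vx] at (\x,1.2){};}
\node[vx,label=above:$c_1$] at (2,4.7){};
\node[vx,label=above:$c_2$] at (6,1.9){};
\foreach \x in {0,1}{\node[tk] at (\x,5.4){}; \node[tk] at (\x,2.6){};}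
\node[above] at (4,4.05){$\alpha$};
\node[above] at (4,2.65){$\beta$};
\node[left] at (-0.3,5.4){$x_1=0$};
\node[left] at (-0.3,4){$x_1=1$};
\node[left] at (-0.3,2.6){$x_2=0$};
\node[left] at (-0.3,1.2){$x_2=1$};
\node[left] at (-0.3,0.1){depth};
\node[left] at (-0.3,-0.8){adjacent to};
\foreach \x in {0,...,8}{\node at (\x,0.1){$\x$};}
\foreach \x in {0,4,8}{\node at (\x,-0.8){$h_1$};}
\foreach \x in {1,5}{\node at (\x,-0.8){$h_2$};}
\foreach \x in {2,6}{\node at (\x,-0.8){$h_A,h_B$};}
\foreach \x in {3,7}{\node at (\x,-0.8){$h_0$};}
\end{tikzpicture}
\caption{The trees $\Gamma_1$ (top) and $\Gamma_2$ (bottom) for two variables with values $0,1$ and the forbidden pair $x_1=1$, $x_2=0$. The graph $G$ contains the complements of these trees, so two tokens in a tree occupy the ends of a drawn edge. The last row lists the hub vertices adjacent to all vertices of each depth; in addition $h_A$ is adjacent to the vertex marked $\alpha$ and $h_B$ to the vertex marked $\beta$. The black vertices and $h_0$ form the start set, which encodes $x_1=x_2=0$.}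
\label{fig:example}
\end{figure}

\emph{One tick of the clock.} From $I_s=(h_0;0,0)$, the token on $p_1(0,0)$ jumps to $c_1$, giving $(h_0;1,0)$. Selector $1$ cannot advance further, because depth $3$ is adjacent to $h_0$. The hub token cannot advance to $h_1$, because $p_2(0,0)$ is occupied and has depth $0$. Once $p_2(0,0)$ has jumped to $p_2(0,2)$ we are in $(h_0;1,1)$, depth $0$ is empty, and the hub token can jump to $h_1$. A second tick leads to $(h_2;2,2)$.

\emph{The wrong order.} In $(h_2;2,2)$ selector $1$ holds $c_1$ and $p_1(0,3)$. The jump from $p_1(0,3)$ to $p_1(1,3)$ sets $x_1=1$. The graph allows it, although the assignment $(1,0)$ is invalid. To change $x_2$ next, selector $2$ must reach $c_2$ at depth $6$. Both selectors can advance to $(h_2;3,3)$, where depths $3$ and $4$ are occupied, including both marked vertices. Depth $5$ is adjacent to $h_2$, so only the hub token could make progress. But $h_0$ is blocked by depth $3$, $h_1$ by depth $4$, $h_A$ by the mark $\alpha$, and $h_B$ by the mark $\beta$. The tokens can only go back, and $x_1$ must be reset.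

\emph{The right order.} With the assignment $(0,0)$, only the mark $\beta$ is occupied in $(h_2;3,3)$, so the hub token passes through $h_A$. The ticks continue to $(h_2;6,6)$, where the jump from $p_2(0,7)$ to $p_2(1,7)$ sets $x_2=1$. With $(0,1)$ no mark is ever occupied, and the clock runs back to $(h_2;2,2)$. There $x_1$ is set to $1$, and two more ticks back give $I_t$.

The example shows what the proof must handle. Invalid assignments do occur in reachable configurations; what is impossible is to change a \emph{different} variable while the assignment is invalid.

\section{Equivalence of the two instances}\label{sec:equiv}

\subsection{Time}
Lemma~\ref{lem:config} constrains the levels only modulo $4$. In the example, $h_0$ with edges of levels $0$ and $4$ is a configuration, and its selectors are out of step. The first task is to show that such configurations are never reached. A configuration with hub vertex $h$ and levels $e_1,\dots,e_N$ is \emph{synchronized with time} $T\in\mathbb Z$ if $T\equiv\rho(h)\pmod4$ and $e_i\in\{T,T+1\}$ for all $i$. The time is unique, since $T\in\{e_1-1,e_1\}$ and its residue is prescribed; we denote it by $T(I)$. Both $I_s$ and $I_t$ are synchronized with time $0$.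

\begin{lemma}\label{lem:clock}
Let $I$ be synchronized with time $T$ and let $I\to I'$ be a jump between configurations. Then $I'$ is synchronized with a time $T'$ such that $|T-T'|\le1$. If the jump is in a selector, then $T'=T$.
\end{lemma}

\begin{proof}
Consider a jump in selector $i$, with new level $e_i'$. Since $e_i\in\{T,T+1\}$, Lemma~\ref{lem:incident} gives $e_i'\in\{T-1,T,T+1,T+2\}$. The hub vertex is unchanged, so $e_i'\equiv T$ or $T+1\pmod 4$ by Lemma~\ref{lem:config}(a). The four candidates have distinct residues, so $e_i'\in\{T,T+1\}$, and $T'=T$ works.

Consider a hub jump to $h'$, and write $\rho(h')\equiv T+\gamma\pmod 4$ with $\gamma\in\{-1,0,1,2\}$. Every level $e_i$ lies in $\{T,T+1\}$ and is congruent to $T+\gamma$ or $T+\gamma+1$. If $\gamma=0$, take $T'=T$. If $\gamma=1$, all levels equal $T+1$, and $T'=T+1$ works. If $\gamma=-1$, all levels equal $T$, and $T'=T-1$ works. If $\gamma=2$, no level satisfies both conditions, so this case does not occur.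
\end{proof}

Hence every configuration reachable from $I_s$ is synchronized.

\begin{remark}
The modulus $3$ would not work. With a wall at every third depth, each hub vertex allows a single residue of levels. A jump in a selector then cannot change the level, and a hub jump cannot change the residue, so the clock is frozen.
\end{remark}

A jump is a \emph{switch of $x_i$} if it changes the value of $\varepsilon_i$. A switch of $x_i$ is a jump in selector $i$, so it changes no other variable, and a jump that is not a switch leaves $\sigma(I)$ unchanged. The next two lemmas say when switches can happen and when tests take place.

\begin{lemma}\label{lem:switch}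
If a switch of $x_i$ starts from a configuration synchronized with time $T$, then the time after the switch is $T$, and $D_i-2\le T\le D_i$.
\end{lemma}

\begin{proof}
The time is unchanged by Lemma~\ref{lem:clock}. By Lemma~\ref{lem:incident}, $e_i\in\{D_i-1,D_i\}$, and $T\in\{e_i-1,e_i\}$.
\end{proof}

\begin{lemma}\label{lem:test}
If $I$ is synchronized with time $d(b,r)-1$, then $\sigma(I)$ does not contain $f_r$.
\end{lemma}

\begin{proof}
Let $d=d(b,r)$, $\sigma=\sigma(I)$, and $f_r=\{(i,a),(j,a')\}$ with $i<j$. Since $d-1\equiv3\pmod4$, the hub vertex is $h_A$ or $h_B$. Every edge of $I$ has level $d-1$ or $d$, and in both cases it contains the vertex of depth $d$ on the path of its value. So $I$ contains $p_i(\sigma_i,d)$ and $p_j(\sigma_j,d)$. If $\sigma_i=a$ and $\sigma_j=a'$, then $I$ contains an $\alpha$-marked and a $\beta$-marked vertex, which contradicts Lemma~\ref{lem:config}(b) for either hub vertex.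
\end{proof}

\subsection{From jumps to steps}
As the example shows, the assignments along a sequence of jumps need not all be valid. We keep only those that are in force when the sequence turns from one variable to another.

\begin{lemma}\label{lem:sound}
If $I_t$ is reachable from $I_s$ in $G$, then $\sigma^t$ is reachable from $\sigma^s$.
\end{lemma}

\begin{proof}
Let $I_s=I_0,\dots,I_\ell=I_t$ be a sequence of jumps. Consider two consecutive switches in it: a switch $I_{q-1}\to I_q$ of $x_i$, a switch $I_{q'}\to I_{q'+1}$ of $x_j$ with $q\le q'$, and no switch in between. Then $\sigma(I_q)=\dots=\sigma(I_{q'})$; call this assignment $\tau$. We claim that $\tau$ is valid if $i\ne j$. Let $b=\min\{i,j\}$. By Lemma~\ref{lem:switch}, $T(I_q)\in[D_i-2,D_i]$ and $T(I_{q'})\in[D_j-2,D_j]$. So one of these two times is at most $D_b$, and the other is at least $D_{b+1}-2$. The time changes by at most $1$ per jump by Lemma~\ref{lem:clock}, so on $I_q,\dots,I_{q'}$ it takes every value in $[D_b,D_{b+1}-2]$. By~\eqref{eq:block}, this interval contains $d(b,r)-1$ for every $r\in[M]$. By Lemma~\ref{lem:test}, $\tau$ contains no $f_r$, which proves the claim.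

Now list all switches in order and cut the list into maximal runs of switches of the same variable, say $u\ge0$ runs. Let $\tau^0=\sigma^s$ be the assignment before the first run, and let $\tau^\varphi$ be the assignment after run $\varphi$, so that $\tau^u=\sigma^t$. For $0<\varphi<u$, the assignment $\tau^\varphi$ lies between consecutive switches of different variables and is valid by the claim; $\tau^0$ and $\tau^u$ are valid by the definition of BCR. Consecutive assignments $\tau^{\varphi-1},\tau^\varphi$ differ at most in the variable of run $\varphi$. Omitting repetitions gives a sequence of steps from $\sigma^s$ to $\sigma^t$ through valid assignments.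
\end{proof}

\begin{remark}
The proof uses a full round of tests between any two centers, and this cannot be dropped. Take two variables with domain $\{0,1\}$, forbid the assignments $(1,0)$ and $(0,1)$, and let $\sigma^s=(0,0)$, $\sigma^t=(1,1)$; this is a no-instance. If both centers were at depth $2$, the tokens could go to $(h_2;2,2)$, switch both variables, and return to time $0$ without touching depth $4$ or more, so without meeting a mark.
\end{remark}

\subsection{From steps to jumps}
For a valid assignment $\sigma$ and $0\le T\le L-1$, we define a configuration $R(\sigma,T)=\{h\}\cup\bigcup_i\varepsilon_i(\sigma_i,T)$ with $\rho(h)\equiv T\pmod4$; condition (a) of Lemma~\ref{lem:config} holds for any such set. If $T\not\equiv3$, then $h$ is determined and (b) is void. If $T\equiv3$, the selector vertices have depths $T$ and $T+1$, and only $T+1\equiv 0$ can carry marks. If both the $\alpha$ and the $\beta$ of that depth were present, $\sigma$ would contain the forbidden pair tested there. So $h_A$ or $h_B$ satisfies (b), and we fix one that does. Note that $R(\sigma^s,0)=I_s$ and $R(\sigma^t,0)=I_t$.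

\begin{lemma}\label{lem:complete}
If $\sigma^t$ is reachable from $\sigma^s$, then $I_t$ is reachable from $I_s$ in $G$.
\end{lemma}

\begin{proof}
Jumps are reversible, so reachability between configurations is an equivalence relation.

\emph{A tick.} Let $\sigma$ be valid and $0\le T<L-1$. We go from $R(\sigma,T)$, with hub vertex $h$, to $R(\sigma,T+1)$. For $i=1,\dots,N$ in turn, jump from $p_i(\sigma_i,T)$ to $p_i(\sigma_i,T+2)$; this replaces $\varepsilon_i(\sigma_i,T)$ by $\varepsilon_i(\sigma_i,T+1)$. All levels stay in $\{T,T+1\}$, so (a) holds. Condition (b) matters only if $T\equiv3$. Then $T+1$ is the only depth among $T,T+1,T+2$ that can carry marks, and the occupied vertices of depth $T+1$ are the same as in $R(\sigma,T)$, so (b) still holds. The selector tokens are now as in $R(\sigma,T+1)$, and the hub token jumps to the hub vertex of that configuration.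

\emph{A step.} Let $\sigma,\sigma'$ be valid and differ only in $x_j$, with $\sigma_j=v$ and $\sigma'_j=w$. By ticks, go from $R(\sigma,0)$ to $R(\sigma,D_j)$, which is defined because $D_j\le L-2$. Since $D_j\equiv2$, the hub vertex is $h_2$ in both $R(\sigma,D_j)$ and $R(\sigma',D_j)$. These configurations differ only in the edges $\varepsilon_j(v,D_j)$ and $\varepsilon_j(w,D_j)$, which share $c_j$. So the jump from $p_j(v,D_j+1)$ to $p_j(w,D_j+1)$ leads from one to the other. By reversed ticks, go from $R(\sigma',D_j)$ to $R(\sigma',0)$.

Doing this for every step of a BCR sequence leads from $R(\sigma^s,0)=I_s$ to $R(\sigma^t,0)=I_t$.
\end{proof}

\section{The width of $G$}\label{sec:width}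

All the information about the forbidden pairs sits in the neighborhoods of $h_A$ and $h_B$. We therefore introduce the hub vertices first and keep them apart as singletons. Then the edges from a selector vertex to the hub are settled at the moment this vertex appears, and afterwards only its role in $\Gamma_i$ has to be remembered.

\subsection*{The order and the classes}
The components of $\Gamma_i-c_i$ are paths, two for each value, which we call \emph{legs}. List $V(G)$ as follows: the five hub vertices, then $V_1$, then $V_2$, and so on. Within $V_i$ list $c_i$ first and then the legs one after another, each from the neighbor of $c_i$ outward to its \emph{end}. Partition each prefix of this list into the following \emph{classes}, omitting empty ones: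
\begin{itemize}
\item the hub vertices of the prefix, as singletons;
\item $Z$, the union of the sets $V_{j}$ that are completely listed;
\item if some $V_i$ is partially listed: $\{c_i\}$; the singleton $\{q\}$, where $q$ is the last listed vertex, provided that it is neither $c_i$ nor the end of its leg; and $P$, the remaining listed vertices of $V_i$.
\end{itemize}
There are at most $5+1+3=9$ classes.

\begin{lemma}\label{lem:classes}
Vertices in the same class of a prefix have the same neighbors among the vertices listed after the prefix.
\end{lemma}

\begin{proof}
Only $Z$ and $P$ can have more than one vertex. The later vertices lie in selectors disjoint from $Z$, so vertices of $Z$ have no later neighbors. A vertex of $P$ lies on a leg. Its $\Gamma_i$-neighbor toward the center is listed before it. Its $\Gamma_i$-neighbor away from the center either does not exist or comes right after it in the list, and is then in the prefix because the vertex is not $q$. So a vertex of $P$ has no later $\Gamma_i$-neighbor; in $G$ it is adjacent to all later vertices of $V_i$ and to no later vertex outside $V_i$.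
\end{proof}

When the next vertex $w$ is listed, it enters as a new singleton. If $w$ is a hub vertex or a center, nothing else changes. If $w$ lies on a leg of $\Gamma_i$, the new classes arise by the following merges, in this order: (1) merge $q$, if present, into $P$; (2) if $w$ is the end of its leg, merge $w$ into $P$, and otherwise $w$ is the new $q$; (3) if $w$ is the last vertex of $V_i$, merge $c_i$ into $P$ and then $P$ into $Z$. Merging into an empty class is a renaming.

\subsection*{A linear clique expression of width 10}
Build the graph induced by each prefix so that its classes carry distinct labels from $[10]$. To add $w$, create it with a label not used by the at most nine current classes and take the disjoint union. By Lemma~\ref{lem:classes}, each class is homogeneous to $w$; join the label of $w$ to the labels of the classes adjacent to $w$. This adds exactly the edges of $G$ from $w$ to earlier vertices. Then perform the merges by relabeling.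

\subsection*{A contraction sequence of width 7}
Start from the partition into singletons, go through the list, and perform the merges (1)--(3) as the merges of the sequence; unlisted vertices remain singletons. Consider a partition that occurs while $w$ is the last listed vertex. Each part of listed vertices is contained in a class of the prefix ending at $w$, so by Lemma~\ref{lem:classes} it is homogeneous to every unlisted vertex. Red neighbors are therefore parts of listed vertices, and one of the two is $P$ or $Z$, the only parts that are not singletons. A singleton thus has at most two red neighbors. The parts $Z$, before and after absorbing $P$, have no edges to any other part of selector vertices, so their red neighbors are among the five hub vertices. It remains to bound the red neighbors of $P$, which is never red to $Z$.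
\begin{itemize}
\item Before merge (1), $P$ is a class of the previous prefix, hence homogeneous to $w$. Its red neighbors are among the hub vertices, $c_i$ and $q$.
\item After merge (1), they are among the hub vertices, $c_i$ and $w$.
\item After $w$ is merged into $P$, they are among the hub vertices and $c_i$, and after $c_i$ is merged, among the hub vertices.
\end{itemize}
In each case there are at most $7$. When the list is exhausted, six parts remain, the hub vertices and $Z$. Merge them in any order; no part has more than five other parts to be red to.

Both decompositions are produced in polynomial time. Together with Lemmas~\ref{lem:sound} and~\ref{lem:complete}, this proves Proposition~\ref{prop:main}, and with it Theorems~\ref{thm:clique} and~\ref{thm:all}.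

\section{Bounded shrub-depth}\label{sec:shrub}

Tree-models fall within the scope of the question: a tree-model with $m$ labels gives a clique expression of width $2m$. Indeed, to build the graph below a node, add the graphs below its children one at a time. The part built so far carries the model's labels $1,\dots,m$. The next child is built in the same way with the two halves of $[2m]$ exchanged, so that it carries the shifted labels $m+1,\dots,2m$. Take the union, join $a$ to $m+a'$ whenever labels $a,a'$ are adjacent at the depth of the node, and relabel $m+a'$ to $a'$.

We prove Theorem~\ref{thm:shrub} by extending the deletion of copies from the introduction from single vertices to whole subtrees. The subtree of a node consists of the node and its descendants; it is \emph{unmarked} if it contains no vertex of $I_s\cup I_t$. Isomorphisms of subtrees are isomorphisms of rooted trees that preserve the labels of the leaves.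

\medskip
\noindent\textbf{Reduction rule.} If a node $z$ has $k+1$ children whose subtrees $S_1,\dots,S_{k+1}$ are unmarked and pairwise isomorphic, delete $S_{k+1}$.
\medskip

What remains is a tree-model with $m$ labels and depth $d$ of an induced subgraph $G'$ that contains $I_s\cup I_t$; the node $z$ keeps $k\ge1$ children, so no new leaf appears.

\begin{lemma}\label{lem:safe}
$I_t$ is reachable from $I_s$ in $G$ if and only if it is reachable in $G'$.
\end{lemma}

\begin{proof}
A sequence in $G'$ is a sequence in $G$. Conversely, let $I_s=I_0,\dots,I_\ell=I_t$ be a sequence in $G$. We move the tokens in each occupied copy $S_p$ to a copy with index at most $k$. No single map from $k+1$ copies to $k$ copies is injective, so the assignment of copies must change with time; for consecutive sets to stay one jump apart, the image of a copy must stay fixed as long as a token rests in it.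

Fix isomorphisms $\phi_p\colon S_1\to S_p$. We define injections $\pi_q$ from $\{p: I_q\cap S_p\ne\emptyset\}$ into $[k]$. Since the copies are unmarked, $\pi_0$ is the empty map. Given $\pi_q$, let $J=I_q\cap I_{q+1}$, a set of $k-1$ vertices. Let $\pi_{q+1}$ agree with $\pi_q$ on the indices of copies met by $J$, of which there are at most $k-1$. If the new vertex of $I_{q+1}$ lies in a copy $S_p$ not met by $J$, let $\pi_{q+1}(p)$ be an index in $[k]$ not used by those at most $k-1$ values. Let $I_q'$ arise from $I_q$ by replacing each vertex $\phi_p(u)$ by $\phi_{\pi_q(p)}(u)$ and keeping the vertices outside $S_1\cup\dots\cup S_{k+1}$.

The replacement map is injective on $I_q$, because $\pi_q$ and the $\phi_p$ are, and it preserves labels. It preserves the depth of the least common ancestor of any two vertices of $I_q$. For two vertices in one copy this holds by isomorphism, since all copies are rooted at the same depth. For two vertices in different copies the ancestor is $z$ before and after. For a vertex in a copy and a vertex $u'$ outside all copies, the ancestor is the least common ancestor of $z$ and $u'$, whichever the copy. Adjacency depends only on these data, so $I_q'$ is an independent set of size $k$, and it avoids $S_{k+1}$. The sets $I'_q$ and $I'_{q+1}$ both contain the same image of $J$,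 so they are equal or one jump apart. Finally, $I_0'=I_s$ and $I'_\ell=I_t$, again because the copies are unmarked. Omitting repetitions gives a sequence in $G'$.
\end{proof}

The lemma holds for tree-models of any depth. The depth enters only in the size of an instance to which the rule no longer applies.

\begin{proof}[Proof of Theorem~\ref{thm:shrub}]
Apply the rule as long as possible. Each application deletes a vertex of the graph, and isomorphism of labeled rooted trees is decided in polynomial time by assigning canonical names from the leaves up. So this takes polynomial time, and the result is an equivalent instance by Lemma~\ref{lem:safe}.

Consider the final tree-model, and say that a node at depth $d-j$ has height $j$. Let $t_0=m$ and $t_{j+1}=(k+1)^{t_j}$. By induction on $j$, there are at most $t_j$ isomorphism types of unmarked subtrees whose root has height $j$. For $j=0$ the type is the label. For height $j+1$, all children have unmarked subtrees, and the type is determined by how often each of the at most $t_j$ types occurs among them, which is a number in $\{0,\dots,k\}$ since the rule does not apply. A node of height $j+1$ has at most $k\,t_j$ children with unmarked subtrees. It has at most $2k$ other children, because their subtrees are disjoint and each contains a vertex of $I_s\cup I_t$.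 The number of leaves is therefore at most
\[
g(k,m,d)=\prod_{j=0}^{d-1}\,(k\,t_j+2k),
\]
and a search over all $k$-subsets of the reduced graph takes time bounded by a computable function of $k,m,d$.
\end{proof}

\section{Token sliding, XL, and small widths}\label{sec:remarks}

\subsection*{Token sliding}
In the token sliding variant, a token may only move along an edge of $G$. In the graphs of Proposition~\ref{prop:main}, every jump between configurations is along an edge. A hub jump is, because $H$ is a clique. In a jump in selector $i$, the two exchanged vertices have a common neighbor in the tree $\Gamma_i$, so they are non-adjacent in $\Gamma_i$ and adjacent in $G$. Hence Theorem~\ref{thm:clique} also holds for token sliding.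

\subsection*{Completeness}
The class XL consists of the parameterized problems decidable in space $f(k)\log n$. Bodlaender, Groenland and Swennenhuis~\cite{BGS} proved that \textsc{ISR-TJ} parameterized by the number of tokens is XL-complete. Our reductions are computable in logarithmic space: vertices are tuples of polynomially bounded indices, adjacency is decided by the arithmetic in~\eqref{eq:depths} and by finding the $r$-th forbidden pair with a counter, and the class of a vertex in a prefix is read off from the indices, so both decompositions can be written out with a constant number of counters. By Theorem~\ref{thm:all}, \textsc{ISR-TJ} remains XL-complete on graphs of cliquewidth at most $c\ge10$ and on graphs of twinwidth at most $c\ge7$.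

\subsection*{Small widths}
The graphs of cliquewidth at most $2$, and likewise the graphs of twinwidth $0$, are the cographs, on which the problem is solvable in polynomial time by Bonsma~\cite{Bonsma}. We do not determine the complexity for the cliquewidth bounds $3,\dots,9$ or the twinwidth bounds $1,\dots,6$.

\begin{thebibliography}{9}

\bibitem{BGS}
Bodlaender, Groenland and Swennenhuis,
\emph{Parameterized complexities of dominating and independent set reconfiguration},
IPEC 2021.

\bibitem{Bonsma}
Bonsma, J. Graph Theory, 2016.

\bibitem{BMNS}
Nicolas Bousquet, Amer E. Mouawad, Naomi Nishimura and Sebastian Siebertz,
\emph{A survey on the parameterized complexity of the independent set and (connected) dominating set reconfiguration problems},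
arXiv:2204.10526 (2022).

\bibitem{CHKX}
Chen, Huang, Kanj and Xia, J. Comput. Syst. Sci., 2006.

\end{thebibliography}
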